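\title{Jumping of relative log plurigenera in semistable families}

\begin{abstract}
Let $f_t\colon (X_t,B_t)\to Z_t$, $t\in T$, be a log smooth family of semistable fibrations whose relative log canonical divisor is big over $T$. We ask whether $h^0(X_t,m(K_{X_t/Z_t}+B_t))$ is independent of $t$ for sufficiently divisible $m$. The answer is no. A family of surfaces fibered over curves, with $B_t$ a section of coefficient one, shows a jump for all large $m$. If the coefficients of the boundary are less than one, independence holds when $\dim Z_t\le 1$ and fails in general when $\dim Z_t\ge 2$, even for smooth $f$ and empty boundary.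
\end{abstract}

\section{Introduction}

\subsection*{The problem}

We work over $\mathbb{C}$, and points are closed points unless we say otherwise. A \emph{contraction} is a projective morphism $q\colon V\to Y$ of normal varieties with $q_*\mathcal{O}_V=\mathcal{O}_Y$. Let $\Sigma_Z$ be a reduced divisor on a variety $Z$ over $T$. The pair $(Z,\Sigma_Z)$ is \emph{log smooth over $T$} if $Z$ is smooth, $\Sigma_Z$ has simple normal crossings (snc), and every stratum is smooth over $T$; here a \emph{stratum} is $Z$ itself or an irreducible component of an intersection of components of $\Sigma_Z$. For reduced divisors $\Sigma_X$, $\Sigma_Z$ put $U_X=X\setminus\Sigma_X$ and $U_Z=Z\setminus\Sigma_Z$. A morphism $f\colon(X,\Sigma_X)\to(Z,\Sigma_Z)$ is \emph{semistable} in the sense of Abramovich--Karu if $U_X\subset X$ and $U_Z\subset Z$ are toroidal embeddings without self-intersection, $f(U_X)\subset U_Z$, the morphism $f$ is toroidal and equidimensional with reduced fibers, and $X$ and $Z$ are nonsingular. The toroidal notions are recalled in Section~\ref{sec:prelim}.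

An \emph{admissible family} consists of a smooth variety $T$, a contraction $f\colon X\to Z$ over $T$, reduced divisors $\Sigma_X$, $\Sigma_Z$ and a $\mathbb{Q}$-divisor $B$ on $X$ such that
\begin{itemize}
\item[(1)] $f\colon(X,\Sigma_X)\to(Z,\Sigma_Z)$ is semistable;
\item[(2)] $Z\to T$ is a contraction and $(Z,\Sigma_Z)$ is log smooth over $T$;
\item[(3)] $0\le B\le\Sigma_X^h$, where $\Sigma_X^h$ is the sum of the components of $\Sigma_X$ that dominate $Z$.
\end{itemize}
For $t\in T$ we obtain a fibration $f_t\colon X_t\to Z_t$ of smooth projective varieties (Lemma~\ref{lem:fibers}) with boundary $B_t=B|_{X_t}$; both the total space and the base move with $t$. Throughout,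
\[
L:=K_{X/Z}+B=K_X-f^*K_Z+B,\qquad L_t:=L|_{X_t}=K_{X_t/Z_t}+B_t ,
\]
where $K_{X_t/Z_t}=K_{X_t}-f_t^*K_{Z_t}$. We consider only positive integers $m$ with $mB$ integral. The number $h^0(X_t,mL_t)=h^0(Z_t,f_{t*}\mathcal{O}(mL_t))$ counts the log pluricanonical forms on the fibers of $f_t$ that vary regularly over all of $Z_t$. Its leading term as $m\to\infty$ is measured by the volume $\operatorname{vol}(X_t,L_t)=\limsup n!\,h^0(X_t,mL_t)/m^n$, $n=\dim X_t$.

It is known that in an admissible family $\operatorname{vol}(X_t,L_t)$ is independent of $t$, and that $h^0(X_t,mL_t)$ can depend on $t$ for small $m$, even when $f$ is smooth. This leaves the following question, posed in \cite{Fan}.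

\medskip
\noindent\textbf{Question.} \emph{In an admissible family assume that $L$ is big over $T$. Is $h^0(X_t,mL_t)$ independent of $t\in T$ for every sufficiently divisible $m$?}

\subsection*{What the simplest cases suggest}

If $Z=T$ and the coefficients of $B$ are less than $1$, the numbers in question are the log plurigenera of $(X_t,B_t)$, and they are constant for every $m$ by a theorem of Hacon, McKernan and Xu (Theorem~\ref{thm:hmx}). If $L$ is ample over $T$, Serre vanishing kills the higher cohomology of $mL_t$ for all $t$ and all large $m$, so $h^0(X_t,mL_t)=\chi(X_t,mL_t)$ is constant. Together with the constancy of the volume, this suggests a positive answer.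

The first sign of trouble appears when $L$ is only nef over $T$. Let the coefficients of $B$ be less than $1$. Kawamata--Viehweg vanishing gives $h^0(X_t,mL_t)=\chi(X_t,mL_t)$ as soon as
\[
mL_t-(K_{X_t}+B_t)=(m-1)L_t-f_t^*K_{Z_t}
\]
is nef and big. For $Z=T$ this holds when $m\ge2$. But if a curve $\Gamma\subset X_t$ has $L_t\cdot\Gamma=0$ and $f_t^*K_{Z_t}\cdot\Gamma>0$, it holds for no $m$. Raising $m$ changes nothing along such a curve, so cohomology that lives near it can survive for all $m$ and can jump with $t$. Our counterexamples are built on curves on which $L_t$ is trivial.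

\subsection*{Results}

\begin{theorem}\label{thm:A}
There are a smooth curve $T$, a point $0\in T$ and an admissible family over $T$ with $L$ big over $T$, $\dim X_t=2$ and $\dim Z_t=1$, in which $f$ is a projection $Z\times D\to Z$ with $D$ a smooth projective curve and $B$ is a section of $f$ with coefficient $1$, such that for some $m_0$
\[
h^0(X_0,mL_0)=h^0(X_t,mL_t)+1\qquad\text{for all } m\ge m_0\text{ and all }t\in T\setminus\{0\}.
\]
In particular, the answer to the Question is negative.
\end{theorem}

Over a one-dimensional base the coefficient $1$ cannot be avoided.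

\begin{theorem}\label{thm:B}
Consider an admissible family with $L$ big over $T$, with all coefficients of $B$ less than $1$, and with $\dim Z-\dim T\le1$. Then there is an integer $m_*>0$ with $m_*B$ integral such that for every positive multiple $m$ of $m_*$ the number $h^0(X_t,mL_t)$ is independent of $t\in T$.
\end{theorem}

Over a two-dimensional base it can.

\begin{theorem}\label{thm:C}
There are admissible families over a smooth curve $T\ni0$ with $f$ smooth, $\Sigma_Z=0$, $\dim Z_t=2$ and $L$ big over $T$, such that for each $t\in T\setminus\{0\}$ there is $m_0(t)$ with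
\[
h^0(X_0,mL_0)>h^0(X_t,mL_t)\qquad\text{for all } m\ge m_0(t)\text{ with } mB \text{ integral}.
\]
One may choose
\begin{itemize}
\item[(i)] $\dim X_t=3$ and $B=b\Sigma$, with $\Sigma$ a section of $f$ and $0<b<1$ any prescribed rational number; or
\item[(ii)] $\dim X_t=4$ and $B=0$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:dim}
Consider admissible families with $L$ big over $T$ and all coefficients of $B$ less than $1$. The least value of $\dim X_t$ for which independence for sufficiently divisible $m$ can fail is $3$. For every $d\ge2$ it fails for some family with $\dim Z_t=d$, $f$ smooth and $B=0$.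
\end{corollary}

Section~\ref{sec:model} shows the mechanism of the jump on a family of ruled surfaces, where everything is computed on a curve of genus $3$. Sections~\ref{sec:A}, \ref{sec:B} and \ref{sec:C} prove the three theorems, and Section~\ref{sec:dim} proves the corollary.

\section{Preliminaries}\label{sec:prelim}

We do not distinguish Cartier divisors from line bundles, and we write either additively or multiplicatively; $\sim$ is linear and $\equiv$ numerical equivalence.

\subsection*{Families and positivity}
We use the following textbook facts.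
\begin{itemize}
\item[(F1)] A surjective projective morphism of normal complex varieties is a contraction if and only if its fibers are connected.
\item[(F2)] Let $Y\to T$ be flat and projective and $N$ a line bundle on $Y$. Then $\chi(Y_t,N_t)$ is independent of $t$, and $h^i(Y_t,N_t)$ is upper semicontinuous; in particular it is at least its value on the generic fiber. If $T$ is affine and $H^1(Y_t,N_t)=0$ for all $t$, every section of $N_t$ extends to $N$.
\item[(F3)] If $Y\to T$ is proper and a closed subset of $Y$ misses the fiber $Y_0$, it misses all fibers over an open neighborhood of $0$. ``Shrinking $T$'' always refers to this.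
\item[(F4)] Let $\pi\colon V\to Y$ be a morphism of projective varieties whose fibers are irreducible curves, $N$ a line bundle of positive degree on the fibers, and $\kappa$ ample on $Y$. Then $N$ is $\pi$-ample, so $N+c\,\pi^*\kappa$ is ample for $c\gg0$.
\item[(F5)] A $\mathbb{Q}$-divisor on a smooth projective variety is \emph{big} if its volume is positive, and a $\mathbb{Q}$-divisor on $X\to T$ is \emph{big over $T$} if it is big on the generic fiber. Nef with positive top self-intersection implies big; big plus nef is big; if $N$ is big and $G$ is any divisor, $kN-G$ is linearly equivalent to an effective divisor for sufficiently divisible $k$. If $X\to V\times T$ is surjective and generically finite and $N$ is big on $V$, the pullback of $N$ is big over $T$, since sections pull back injectively.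
\item[(F6)] Let $Y$ be smooth, $N$ a line bundle and $s$ a section of $N^2$ with smooth zero divisor. The \emph{double cover} $\sigma\colon Y'=\operatorname{Spec}(\mathcal{O}\oplus N^{-1})\to Y$, given locally by $w^2=s$, is smooth, with $\sigma_*\mathcal{O}_{Y'}=\mathcal{O}\oplus N^{-1}$ and $K_{Y'}=\sigma^*(K_Y+N)$.
\end{itemize}

\subsection*{Singularities of pairs}
Let $V$ be smooth and $\Delta\ge0$ a $\mathbb{Q}$-divisor. For a proper birational morphism $r\colon\hat V\to V$ from a smooth variety write $K_{\hat V}=r^*(K_V+\Delta)+\sum a_iE_i$. The pair $(V,\Delta)$ is \emph{klt} if $a_i>-1$, and \emph{lc} if $a_i\ge-1$, for all $r$ and $i$. If $\Delta$ has snc support, this means that its coefficients are $<1$, respectively $\le1$. If $\operatorname{mult}_x\Delta<1$ for all $x\in V$, the pair is klt. The numbers $a_i$ are affine functions of $\Delta$; hence if $(V,\Delta_1)$ is lc, $(V,\Delta_2)$ is klt and $0\le b<1$, then $(V,b\Delta_1+(1-b)\Delta_2)$ is klt. We call $(V,\Delta)$ log smooth over $T$ if $(V,\operatorname{Supp}\Delta)$ is.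

\subsection*{Toroidal morphisms}
An open subset $U\subset X$ is a \emph{toroidal embedding} if every $x\in X$ has a \emph{local model}: an affine toric variety $X_\sigma$ with torus $\mathbb{T}_\sigma$, a point $s\in X_\sigma$, and an isomorphism $\widehat{\mathcal{O}}_{X,x}\cong\widehat{\mathcal{O}}_{X_\sigma,s}$ matching the ideals of $X\setminus U$ and $X_\sigma\setminus\mathbb{T}_\sigma$. It is \emph{without self-intersection} if the components of $X\setminus U$ are normal. A dominant morphism $f$ of toroidal embeddings is \emph{toroidal} if for every $x$ there are local models $(X_\sigma,s)$ at $x$ and $(X_{\sigma'},s')$ at $f(x)$ and a morphism $X_\sigma\to X_{\sigma'}$, $s\mapsto s'$, that extends a homomorphism of tori and agrees with $f$ on completed local rings.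

All our examples are admissible for the following reason.

\begin{lemma}\label{lem:smooth}
Let $T$ be a smooth variety, let $Z\to T$ and $f\colon X\to Z$ be smooth projective morphisms with connected fibers, let $\Sigma_X$ be an snc divisor on $X$ whose strata are smooth over $Z$, and let $0\le B\le\Sigma_X$. With $\Sigma_Z=0$, this is an admissible family.
\end{lemma}

\begin{proof}
Both morphisms are contractions by (F1), and (2) holds. A component of $\Sigma_X$ is smooth and proper over the irreducible variety $Z$, so its image is open and closed; thus $\Sigma_X^h=\Sigma_X$ and (3) holds. For (1), the fibers of $f$ are smooth of constant dimension $e$, and the components of $\Sigma_X$ are smooth; it remains to find local models. Let $x\in X$, $z=f(x)$, and let $x_1,\dots,x_k$ be local equations of the components of $\Sigma_X$ through $x$. Their common zero scheme is smooth over $Z$ of codimension $k$, so $dx_1,\dots,dx_k$ are independent in $\Omega_{X/Z}$ at $x$. Complete them to $x_1,\dots,x_e$, and choose local coordinates $z_1,\dots,z_d$ at $z$, all vanishing at the given points. The functions $1+z_i$,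 then $x_1,\dots,x_k$, then $1+x_{k+1},\dots,1+x_e$ identify $f$, on completed local rings, with the projection $\mathbb{G}_m^d\times\mathbb{A}^k\times\mathbb{G}_m^{e-k}\to\mathbb{G}_m^d$ at $(1,0,1)$, and $\Sigma_X$ with the toric boundary.
\end{proof}

The next lemma is the only way in which conditions (1)--(3) enter the proof of Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:fibers}
In an admissible family, $(X,\Sigma_X)$ is log smooth over $T$. For every $t$ the varieties $X_t$, $Z_t$ are smooth, projective and connected, $f_t$ is a contraction, and $B_t$ has snc support and coefficients among those of $B$.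
\end{lemma}

\begin{proof}
A smooth point of an affine toric variety has a torus invariant neighborhood $\mathbb{A}^k\times\mathbb{G}_m^{l}$ in which its orbit is $\{0\}\times\mathbb{G}_m^{l}$. Since $X$ is nonsingular, $\Sigma_X$ therefore has normal crossings; its components are normal, hence smooth, so $\Sigma_X$ is snc. Fix $x\in X$ and $z=f(x)$. Let $S_x$ and $S_z$ be the smallest strata through $x$ and $z$. In local models $\gamma\colon (X_\sigma,s)\to(X_{\sigma'},s')$ they correspond to the orbits of $s$ and $s'$, because these are, locally, the intersections of all boundary components through the point.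

The morphism $f$ is equidimensional between smooth varieties, hence flat. So $\gamma$ is flat at $s$, hence dominant, and the homomorphism $\mathbb{T}_\sigma\to\mathbb{T}_{\sigma'}$ is surjective. By equivariance $\gamma$ maps the orbit of $s$ onto the orbit of $s'$, and this map is a surjective homomorphism of tori, which is smooth in characteristic $0$. Therefore $T_xS_x\to T_zS_z$ is onto. By (2), $T_zS_z\to T_tT$ is onto, where $t$ is the image of $z$. Any stratum $S$ through $x$ contains $S_x$, so $T_xS\to T_tT$ is onto and $S\to T$ is smooth at $x$. This proves the first claim.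

In particular $X_t$ is smooth, and the equations of the components of $\Sigma_X$ through $x$ have independent differentials on $X_t$; so $\Sigma_X|_{X_t}$ is a reduced snc divisor, which gives the claim on $B_t$. By (F1) the fibers of $f$ and of $Z\to T$ are connected. Hence $Z_t$ and $X_t$ are connected, and $f_t$ is a contraction by (F1) again.
\end{proof}

\section{A jumping line bundle and a model on ruled surfaces}\label{sec:model}

Every jump in this paper comes from one family of line bundles on a curve.

\begin{lemma}\label{lem:delta}
Let $D$ be a smooth projective curve of genus $3$ and $K=K_D$. There are a smooth affine curve $T\ni0$ and a line bundle $\delta$ on $D\times T$ whose restrictions $\delta_t$ to $D\times\{t\}$ have degree $3$ and satisfy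
\begin{equation}\label{eq:jump}
h^0(D,\delta_0)=2,\qquad h^0(D,\delta_t)=1\quad(t\ne0).
\end{equation}
Moreover $h^1(\delta_t)=h^0(\delta_t)-1$, $H^1(\delta_t^k)=0$ for $k\ge2$, the bundle $\delta_0^2$ is base point free, and every section of $\delta_0^2$ extends to a section of $\delta^2$. All this persists when $T$ is replaced by an affine neighborhood of $0$.
\end{lemma}

\begin{proof}
We have $h^0(K)=3$. Choose $p_1$ outside the base locus of $|K|$ and $p_2$ outside that of $|K-p_1|$. Then $h^0(K-p_1-p_2)=1$; let $q_1+q_2$ be the unique member of $|K-p_1-p_2|$. Let $T\subset D$ be an affine open set with $T\cap\{q_1,q_2\}=\{q_1\}$, put $0=q_1$, and let $\delta=\mathcal{O}(p_1\times T+p_2\times T+\Delta|_{D\times T})$ with $\Delta\subset D\times D$ the diagonal. Then $\delta_t=\mathcal{O}_D(p_1+p_2+t)$. Riemann--Roch gives $h^0(\delta_t)=1+h^1(\delta_t)$, and $h^1(\delta_t)=h^0(K-p_1-p_2-t)$ is $1$ if $t\in\{q_1,q_2\}$ and $0$ otherwise. For $k\ge2$ we have $\deg\delta_t^k\ge6>\deg K=4$, so $H^1(\delta_t^k)=0$. A line bundle of degree $6=2g(D)$ is base point free, and sections extend by (F2).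
\end{proof}

The jump of $\delta_t$ disappears on passing to powers. To make it persist we use a surface on which all powers of $\delta_t$ appear at once. Let
\[
\xi\colon R=\operatorname{Proj}\operatorname{Sym}(\mathcal{O}\oplus\delta)\to D\times T .
\]
The two summands give fiber coordinates $x\in H^0(\mathcal{O}_R(1))$ and $y\in H^0(\mathcal{O}_R(1)\otimes\xi^*\delta^{-1})$ without common zeros. For $j\ge0$ we have $R^1\xi_*\mathcal{O}_R(j)=0$ and $\xi_*\mathcal{O}_R(j)=\bigoplus_{k=0}^j\delta^k$, a section $\alpha$ of $\delta^k$ corresponding to $\alpha\,x^{j-k}y^k$. On the ruled surface $R_t\to D$ let $E_t=\{y=0\}$, a section. Then $\mathcal{O}_{R_t}(1)=\mathcal{O}(E_t)\otimes\xi^*\delta_t$, and $x$ trivializes $\mathcal{O}(1)|_{E_t}$. With $\Phi$ the class of a fiber of $\xi$,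
\begin{equation}\label{eq:ruledpos}
\mathcal{O}(1)\cdot E_t=0,\qquad \mathcal{O}(1)\cdot\Gamma=E_t\cdot\Gamma+3\,\Phi\cdot\Gamma>0
\end{equation}
for every irreducible curve $\Gamma\ne E_t$: both terms are nonnegative, the first is $1$ if $\Gamma$ is a fiber, and the second is positive otherwise. So $\mathcal{O}_{R_t}(1)$ is nef, with self-intersection $\mathcal{O}(1)\cdot(E_t+3\Phi)=3$; it is big, and its volume is $3$ for every $t$. On the other hand, Lemma~\ref{lem:delta} gives for all $j\ge1$
\begin{align}
h^0(R_t,\mathcal{O}(j))&=\sum_{k=0}^jh^0(\delta_t^k)=1+h^0(\delta_t)+\sum_{k=2}^j(3k-2),\notag\\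
h^1(R_t,\mathcal{O}(j))&=\sum_{k=0}^jh^1(\delta_t^k)=3+h^1(\delta_t).\label{eq:ruledh1}
\end{align}
Both numbers are larger by exactly one at $t=0$, for \emph{every} $j\ge1$.

The reason is visible along $E_t$. Since $\mathcal{O}(1)|_{E_t}$ is trivial and $\mathcal{O}(-E_t)|_{E_t}=\delta_t$, the filtration of $\mathcal{O}(j)$ by order of vanishing along $E_t$ has graded pieces $\mathcal{O}(j)(-kE_t)|_{E_t}=\delta_t^k$, which do not depend on $j$. The piece $k=1$ jumps, and no amount of twisting removes it.

The bundle $\mathcal{O}(1)$ was chosen freely, whereas the Question concerns $K_{X_t/Z_t}+B_t$. We know two ways to make this divisor trivial on a curve that is not contained in a fiber of $f_t$. If $B_t$ is a section with coefficient $1$, adjunction gives $(K_{X_t/Z_t}+B_t)|_{B_t}=K_{B_t/Z_t}=0$; this leads to Theorem~\ref{thm:A}. If $f_t$ is pulled back along a generically finite map $Z_t\to P$ that contracts a curve, then $f_t$ is a product over that curve; this needs $\dim Z_t\ge2$ and leads to Theorem~\ref{thm:C}.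

\section{A section with coefficient one}\label{sec:A}

We prove Theorem~\ref{thm:A}. Let $D$, $K$, $T$, $\delta$ be as in Lemma~\ref{lem:delta}, let $\pi_1,\pi_2$ be the projections of $D\times D$, and $\Delta$ the diagonal. The basic object is the fibration $\pi_1\colon(D\times D,\Delta)\to D$, with relative log canonical divisor
\[
A=\pi_2^*K+\Delta .
\]
Since $\mathcal{O}(\Delta)|_\Delta\cong K^{-1}$, we have $A|_\Delta\cong\mathcal{O}_\Delta$. Let $F_i$ be the numerical class of a fiber of $\pi_i$, so $F_1\cdot F_2=F_i\cdot\Delta=1$, $F_i^2=0$, $\Delta^2=-4$ and $A\equiv4F_2+\Delta$. Then $A\cdot\Delta=0$, and $A\cdot\Gamma\ge0$ for every irreducible curve $\Gamma\ne\Delta$. So $A$ is nef, and big because $A^2=8-4=4$. This fibration has no parameter. We introduce one by base change along double covers $Z_t\to D$ built from $\delta_t$, which bring in the twist $\delta_t^{-1}$.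

\subsection*{The family}
By Bertini's theorem the base point free bundle $\delta_0^2$ has a section $s_0$ with simple zeros. Extend it to a section $s$ of $\delta^2$ and shrink $T$ so that every $s_t$ has simple zeros. The zero divisor of $s$ is then \'etale over $T$. Let $Z\to D\times T$ be the double cover defined by $s$. It is finite and flat, and its fibers over $T$ are the smooth double covers $u_t\colon Z_t\to D$ with $u_{t*}\mathcal{O}=\mathcal{O}\oplus\delta_t^{-1}$; so $Z\to T$ is smooth and projective. The curves $Z_t$ are connected, because $h^0(\mathcal{O}_{Z_t})=1+h^0(\delta_t^{-1})=1$. Let $u\colon Z\to D$ be the projection and put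
\[
X=Z\times D,\qquad f=\mathrm{pr}_1,\qquad \Sigma_Z=0,\qquad \Sigma_X=B=\{(z,x):u(z)=x\}.
\]
The graph $B$ is a section of $f$, so the family is admissible by Lemma~\ref{lem:smooth}.

Let $v_t=u_t\times\mathrm{id}\colon X_t=Z_t\times D\to D\times D$. The scheme $v_t^{-1}(\Delta)$ is the graph of $u_t$, so $v_t^*\Delta=B_t$; and $K_{X_t/Z_t}=v_t^*\pi_2^*K$. Hence $L_t=v_t^*A$. In the same way $L$ is the pullback of $A$ under the finite surjection $X\to D\times D\times T$, so $L$ is big over $T$ by (F5). Since $v_{t*}\mathcal{O}=\mathcal{O}\oplus\pi_1^*\delta_t^{-1}$, the projection formula gives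
\begin{equation}\label{eq:split}
h^0(X_t,mL_t)=h^0(D\times D,mA)+h^0(D\times D,M_t),\qquad M_t:=mA-\pi_1^*\delta_t .
\end{equation}
The first term does not involve $t$.

\subsection*{The cohomology of $M_t$}
Write $M=M_t$ and $\delta=\delta_t$. As in Section~\ref{sec:model}, filter $M$ by order of vanishing along the curve on which $A$ is trivial:
\begin{equation}\label{eq:filt}
0\to M-(k+1)\Delta\to M-k\Delta\to K^k\delta^{-1}\to0 .
\end{equation}
The quotient lives on $\Delta\cong D$, has degree $4k-3$, and does not depend on $m$. The filtration no longer splits, so we need a value of $k$ at which the higher cohomology of $M-k\Delta$ is known to vanish, and then we descend. Kodaira vanishing requires $M-k\Delta-K_{D\times D}$ to be ample. Its degree on $\Delta$ is $(4k-3)-8=4k-11$, so the first candidate is $k=3$.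

\begin{lemma}\label{lem:kodaira}
There is $m_0$, independent of $t$, such that $H^i(M-3\Delta)=0$ for $i>0$ and $m\ge m_0$.
\end{lemma}

\begin{proof}
Put
\[
N=M-3\Delta-K_{D\times D}=(m-1)\pi_2^*K+(m-3)\Delta-\pi_1^*(K+\delta),
\]
so $N\equiv4(m-1)F_2+(m-3)\Delta-7F_1$. We must absorb the negative term $-7F_1$. The class $8\Delta-7F_1$ has degree $1$ on the fibers of $\pi_2$, so by (F4) there is an integer $c>0$ with $H\equiv8\Delta-7F_1+cF_2$ ample. Ampleness is a numerical property, so $c$ does not depend on $t$. Now
\[
N\equiv H+(m-11)\Delta+(4(m-1)-c)F_2 .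
\]
Let $m\ge11$ and $4(m-1)\ge c$, so that $N-H$ is numerically effective. For an irreducible curve $\Gamma\ne\Delta$ we get $N\cdot\Gamma\ge H\cdot\Gamma>0$, while $N\cdot\Delta=4(m-1)-4(m-3)-7=1$. Thus $N$ is positive on all curves, and $N^2\ge N\cdot H\ge H^2>0$, because both $N$ and $H$ are nonnegative on $N-H$. By the Nakai--Moishezon criterion $N$ is ample, and Kodaira vanishing applies to $K_{D\times D}+N$.
\end{proof}

Let $m\ge m_0$ and run through \eqref{eq:filt}. The quotients have no $H^2$, so $H^2(M-k\Delta)=0$ for $k=3,2,1,0$ in turn.
\begin{itemize}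
\item $k=2$. The bundle $K^2\delta^{-1}$ has degree $5>4$, so its $H^1$ vanishes, and $H^1(M-2\Delta)=0$.
\item $k=1$. As $H^1$ and $H^2$ of $M-2\Delta$ vanish, $H^1(M-\Delta)\cong H^1(D,K\delta^{-1})\cong H^0(D,\delta)^\vee$ by Serre duality. This is the term that jumps.
\item $k=0$. As $H^0(\delta^{-1})=0$ and $H^2(M-\Delta)=0$, the sequence $0\to H^1(M-\Delta)\to H^1(M)\to H^1(\delta^{-1})\to0$ is exact, and $h^1(\delta^{-1})=3+3-1=5$.
\end{itemize}
So $h^1(M_t)=5+h^0(\delta_t)$ and $h^2(M_t)=0$. The Euler characteristic is numerical. From $M\equiv mA-3F_1$, $K_{D\times D}\equiv4F_1+4F_2$, $A\cdot F_1=5$ and $A\cdot F_2=1$ we get $M^2=4m^2-30m$ and $M\cdot K_{D\times D}=24m-12$; with $\chi(\mathcal{O}_{D\times D})=(1-3)^2=4$, Riemann--Roch gives $\chi(M)=2m^2-27m+10$. By \eqref{eq:split},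
\[
h^0(X_t,mL_t)=h^0(D\times D,mA)+2m^2-27m+15+h^0(D,\delta_t)\qquad(m\ge m_0),
\]
and \eqref{eq:jump} proves Theorem~\ref{thm:A}. \qed

\section{Coefficients less than one over a curve}\label{sec:B}

We prove Theorem~\ref{thm:B}, using two results from the literature.

\begin{theorem}[{\cite[Theorem 1.8]{HMX}}]\label{thm:hmx}
Let $X\to T$ be a projective morphism of smooth varieties, let $(X,\Delta)$ be klt and log smooth over $T$, and let $K_X+\Delta$ be big over $T$. Then $h^0(X_t,m(K_{X_t}+\Delta_t))$ is independent of $t$ for all $m>0$ with $m\Delta$ integral.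
\end{theorem}

\begin{theorem}[{\cite[Theorem 4.13]{Campana}}; see also \cite{Fujino}]\label{thm:wp}
Let $q\colon V\to Y$ be a contraction of smooth projective varieties, let $\Delta\ge0$ have snc support and coefficients $\le1$, and let $k\Delta$ be integral. Then $q_*\mathcal{O}_V(k(K_{V/Y}+\Delta))$ is weakly positive. If $Y$ is a curve, this means that it is a nef vector bundle.
\end{theorem}

A vector bundle $\mathcal{E}$ on a curve is nef if $\mathcal{O}_{\mathbb{P}(\mathcal{E})}(1)$ is nef. We only use that every quotient line bundle $Q$ of $\mathcal{E}$ then has degree $\ge0$, since $Q$ is the restriction of $\mathcal{O}(1)$ to a section of $\mathbb{P}(\mathcal{E})$. We need Theorem~\ref{thm:wp} for boundaries that are not snc.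

\begin{lemma}\label{lem:wpklt}
Theorem~\ref{thm:wp} also holds if $\Delta\ge0$ is any $\mathbb{Q}$-divisor with $(V,\Delta)$ klt and $k\Delta$ integral.
\end{lemma}

\begin{proof}
On a log resolution $r\colon\hat V\to V$ write $K_{\hat V}+\hat\Delta=r^*(K_V+\Delta)+\hat E$ with $\hat\Delta,\hat E\ge0$ without common components. Then $\hat E$ is exceptional, and $\hat\Delta$ has snc support and coefficients $<1$. Since $k(K_V+\Delta)$ is Cartier, $k(\hat\Delta-\hat E)$ is integral, and so are $k\hat\Delta$ and $k\hat E$. From $r_*\mathcal{O}(k\hat E)=\mathcal{O}_V$ we get $r_*\mathcal{O}(k(K_{\hat V}+\hat\Delta))=\mathcal{O}(k(K_V+\Delta))$. Apply Theorem~\ref{thm:wp} to $q\circ r$ and $\hat\Delta$.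
\end{proof}

\subsection*{Reductions and plan}
By Lemma~\ref{lem:fibers}, $(X,B)$ is log smooth over $T$, and it is klt. If $\dim Z=\dim T$, the fibers $Z_t$ are reduced points, so $Z=T$ and Theorem~\ref{thm:hmx} applies directly. Let $\dim Z=\dim T+1$. We may assume $T$ affine: cover $T$ by finitely many affine open sets, which meet pairwise since $T$ is irreducible, and take the least common multiple of their $m_*$. Fix an embedding $Z\subset\mathbb{P}^N\times T$ such that $H=\mathcal{O}_Z(1)$ has degree $d\ge8$ on the fibers. Let $g$ be the genus of $Z_t$ and $n=\dim X_t$; the numbers $d$, $g$, $n$ do not depend on $t$. Put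
\[
\mathcal{E}_{m,t}=f_{t*}\mathcal{O}_{X_t}(mL_t),
\]
a torsion free sheaf, hence a vector bundle, on the curve $Z_t$, with $h^0(X_t,mL_t)=h^0(Z_t,\mathcal{E}_{m,t})$. Two things have to be shown. First, $H^1(Z_t,\mathcal{E}_{m,t})=0$ for $m$ in a range that is the same for all $t$. Nefness of $\mathcal{E}_{m,t}$ is not enough for this when $g\ge1$; we need positivity that grows with $m$. Second, $\chi(\mathcal{E}_{m,t})$ is independent of $t$. This is not automatic, because we do not know that the bundles $\mathcal{E}_{m,t}$ form a flat family.

\subsection*{Step 1: positivity growing linearly in $m$}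
The idea is to spend part of the bigness of $L$: we add to $B_t$ a small multiple of a divisor in $|k_1L_t-f_t^*H_t|$ and apply weak positivity to the new pair. The multiple must be small enough to keep the pair klt, uniformly in $t$.

Since $L$ is big over $T$, by (F5) there is $k_1>0$ with $k_1B$ integral such that $k_1L-f^*H$ has a nonzero section on the generic fiber. By (F2) there is $G_t\in|k_1L_t-f_t^*H_t|$ for every $t$. Let $H'$ be very ample on $X$ over $T$. Cutting with $n-1$ general members of $|H'_t|$ through $x\in X_t$ gives
\[
\operatorname{mult}_xG_t\le G_t\cdot H_t'^{\,n-1}\le\mu:=\max\bigl(1,(k_1L_t-f_t^*H_t)\cdot H_t'^{\,n-1}\bigr),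
\]
and $\mu$ is independent of $t$, being defined by an intersection number in a flat family. So $(X_t,cG_t)$ is klt for $0\le c<1/\mu$. Let $b<1$ be the largest coefficient of $B$, with $b=0$ if $B=0$, and fix a rational number $0<\eta\le(1-b)/(2\mu)$. For $b>0$ write
\[
B_t+\eta G_t=b\cdot\bigl(b^{-1}B_t\bigr)+(1-b)\cdot\tfrac{\eta}{1-b}G_t .
\]
The pair $(X_t,b^{-1}B_t)$ is lc and $(X_t,\frac{\eta}{1-b}G_t)$ is klt, so $(X_t,B_t+\eta G_t)$ is klt for all $t$. For $b=0$ this is the statement on $(X_t,\eta G_t)$.

Choose $k_0>0$ with $k_0\eta\in\mathbb{Z}$ and $k_0B$ integral, and put $a=1+\eta k_1$ and $m_1=k_0a\in\mathbb{Z}$. A positive multiple $m$ of $m_1$ is $m=ka=k+(k\eta)k_1$ with $k$ a multiple of $k_0$. So $mB$ is integral, and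
\[
k(K_{X_t/Z_t}+B_t+\eta G_t)\sim kL_t+k\eta(k_1L_t-f_t^*H_t)=mL_t-\tfrac{m\eta}{a}f_t^*H_t .
\]
By Lemma~\ref{lem:wpklt} and the projection formula, $\mathcal{E}_{m,t}\otimes\mathcal{O}(-\frac{m\eta}{a}H_t)$ is nef for all $t$ and all positive multiples $m$ of $m_1$. Consequently, for such $m$ and every line bundle $N$ on $Z_t$,
\begin{equation}\label{eq:van}
\deg N+\frac{m\eta d}{a}>2g-2\quad\Longrightarrow\quad H^1(Z_t,\mathcal{E}_{m,t}\otimes N)=0 .
\end{equation}
Indeed, if $H^1\ne0$, Serre duality gives a nonzero map $\mathcal{E}_{m,t}\otimes N\to K_{Z_t}$. Its image $Q$ is a line bundle of degree $\le2g-2$. But $Q\otimes N^{-1}\otimes\mathcal{O}(-\frac{m\eta}{a}H_t)$ is a quotient of a nef bundle, so $\deg Q\ge\deg N+m\eta d/a$.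

\subsection*{Step 2: rank and Euler characteristic are constant}
Theorem~\ref{thm:hmx} sees only divisors of the form $K_{X_t}+\Delta_t$, that is, twists $\mathcal{E}_{m,t}\otimes N$ with $N$ containing $mK_{Z_t}$. On a curve, $\chi(\mathcal{E}\otimes N)=\chi(\mathcal{E})+\operatorname{rank}(\mathcal{E})\deg N$, so two twists of different degrees determine both $\chi(\mathcal{E})$ and the rank. We produce them by adding to the boundary one half of the pullback of a divisor in $|jH|$, for $j=1,2$.

Fix $0\in T$ and $j\in\{1,2\}$. Let $H_j\subset Z$ be cut out by a general hypersurface of degree $j$ in $\mathbb{P}^N$, and let $W_j=f^*H_j$. For each stratum $S$ of $(X,\Sigma_X)$ the fiber $S_0$ is smooth, and the hypersurfaces of degree $j$ pull back to a base point free system on it. By Bertini's theorem $W_j$ cuts out on each $S_0$ a smooth divisor, possibly empty. The points of $S\cap W_j$ at which the equation of $W_j$ has vanishing differential along the fiber of $S\to T$ form a closed set that misses $S_0$. After shrinking $T$ around $0$ these finitely many sets are empty, and then $(X,\Sigma_X+W_j)$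 is log smooth over $T$. So $(X,B+\frac12W_j)$ is log smooth over $T$ and klt. Put $e_j=2g-2+jd/2$; then $e_j\ge2g+2$ since $d\ge8$. The divisor
\[
K_X+B+\tfrac12W_j=L+f^*\bigl(K_Z+\tfrac12H_j\bigr)
\]
is big over $T$, since on the generic fiber $L$ is big and $K_Z+\frac12H_j$ has degree $e_j>0$. Let $m$ be a positive multiple of $2m_1$. By Theorem~\ref{thm:hmx},
\[
h^0\bigl(X_t,m(K_{X_t}+B_t+\tfrac12W_{j,t})\bigr)=h^0(Z_t,\mathcal{E}_{m,t}\otimes N_{j,t}),\qquad N_{j,t}=\mathcal{O}\bigl(mK_{Z_t}+\tfrac{mj}{2}H_t\bigr),
\]
is constant for $t$ near $0$. As $\deg N_{j,t}=me_j>2g-2$, \eqref{eq:van} shows that this number is $\chi(\mathcal{E}_{m,t})+\operatorname{rank}(\mathcal{E}_{m,t})\,me_j$. Subtracting the cases $j=2$ and $j=1$ shows that $\operatorname{rank}(\mathcal{E}_{m,t})\,md/2$ is constant near $0$; hence so are the rank and $\chi(\mathcal{E}_{m,t})$. The point $0$ was arbitrary and $T$ is irreducible, so both are constant on $T$.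

\subsection*{Step 3: conclusion}
Let $m_*$ be a positive multiple of $2m_1$ with $m_*>(2g-2)a/(\eta d)$. For every positive multiple $m$ of $m_*$, \eqref{eq:van} with $N=\mathcal{O}$ gives $h^0(X_t,mL_t)=\chi(\mathcal{E}_{m,t})$, which is independent of $t$ by Step 2. \qed

\begin{remark}\label{rem:coeff}
The hypothesis $b<1$ leaves room for $\eta G_t$ in Step 1, and it is needed to apply Theorem~\ref{thm:hmx}. In the family of Theorem~\ref{thm:A} the conclusion of Step 1 is false. There $L_t|_{B_t}$ is trivial, and for $m\ge2$ the divisor $mL_t-B_t$ has degree $5m-1>4$ on the fibers of $f_t$, so $R^1f_{t*}\mathcal{O}(mL_t-B_t)=0$. Restriction to $B_t\cong Z_t$ is therefore a surjection $\mathcal{E}_{m,t}\to\mathcal{O}_{Z_t}$, and $h^1(\mathcal{E}_{m,t})\ge h^1(\mathcal{O}_{Z_t})=3+5=8$ for all $m\ge2$. If in that family $B$ is replaced by $bB$ with $0<b<1$ rational, then $K_{X/Z}+bB$ is the pullback of $\pi_2^*K+b\Delta$, which is ample by Example~\ref{ex:diag} below. It is thus big over $T$, and independence holds by Theorem~\ref{thm:B}.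
\end{remark}

\section{Coefficients less than one over a surface}\label{sec:C}

\subsection*{Pulling back along a map that contracts a curve}
Start from a fixed fibration $V\to P$ over a surface with ample relative log canonical divisor. We pull it back to surfaces $Z_t$ that map to $P$ as the ruled surfaces $R_t$ of Section~\ref{sec:model} map to the plane, contracting a curve whose neighborhood carries a jumping $H^1$.

\begin{proposition}\label{prop:pullback}
Let $p\colon V\to P$ be a smooth projective morphism with connected fibers onto a smooth projective surface. Let $\Sigma_V$ be an snc divisor on $V$ whose strata are smooth over $P$, let $0\le B_V\le\Sigma_V$ be a $\mathbb{Q}$-divisor, and assume that $L_V:=K_{V/P}+B_V$ is ample. Then there is a family as in the first sentence of Theorem~\ref{thm:C} in which $f\colon(X,B)\to Z$ is the pullback of $(V,B_V)\to P$ along a morphism $Z\to P$.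
\end{proposition}

\begin{proof}
Let $D,T,\delta,R,x,y,E_t$ be as in Section~\ref{sec:model}.

\emph{A map to the plane.} For $t\ne0$ the bundle $\delta_t$ has only one section, so we use $\delta^2$ and $\mathcal{O}_R(2)$. Two general sections of the base point free bundle $\delta_0^2$ on the curve $D$ have no common zero. Extend them to sections $\alpha,\beta$ of $\delta^2$ and shrink $T$ so that $\alpha,\beta$ have no common zero on $D\times T$. The sections $x^2,\alpha y^2,\beta y^2$ of $\mathcal{O}_R(2)$ have no common zero, since $y\ne0$ where $x=0$. They define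
\[
\varphi=[x^2:\alpha y^2:\beta y^2]\colon R\to\mathbb{P}^2,\qquad\varphi^*\mathcal{O}(1)=\mathcal{O}_R(2).
\]
The preimage of $o=[1:0:0]$ under $\varphi_t\colon R_t\to\mathbb{P}^2$ is the set $\{y=0\}=E_t$, and by \eqref{eq:ruledpos} no other curve is contracted. So $\varphi_t$ is finite over $\mathbb{P}^2\setminus\{o\}$ and surjective. The sheaf $\mathcal{F}_t:=R^1\varphi_{t*}\mathcal{O}_{R_t}$ is supported at $o$ and has finite length $\ell_t$, and $R^i\varphi_{t*}\mathcal{O}_{R_t}=0$ for $i\ge2$ because the fibers have dimension $\le1$. For $j\gg0$ Serre vanishing kills the higher cohomology of $\varphi_{t*}\mathcal{O}\otimes\mathcal{O}(j)$, and the Leray spectral sequence gives $H^1(R_t,\mathcal{O}(2j))\cong H^0(\mathcal{F}_t(j))$. By \eqref{eq:ruledh1} and Lemma~\ref{lem:delta},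
\[
\ell_t=3+h^1(\delta_t),\qquad\text{so}\qquad\ell_0=4,\qquad\ell_t=3\quad(t\ne0).
\]
The jump of $\delta_t$ has become a jump of an invariant of the map $\varphi_t$ at the point $o$.

\emph{Transport to $P$.} Let $\rho\colon P\to\mathbb{P}^2$ be a finite morphism, for instance a general linear projection. It is surjective, and flat because $P$ and $\mathbb{P}^2$ are smooth surfaces. We want the fiber product with $R_0$ to be smooth and connected. The group $PGL_3$ acts transitively on $\mathbb{P}^2$ and $R_0$, $P$ are smooth, so by Kleiman's transversality theorem \cite[Theorem 2]{Kleiman}, after replacing $\rho$ by $\gamma\rho$ with $\gamma\in PGL_3$ general, $Z_0:=R_0\times_{\mathbb{P}^2}P$ is smooth. The Fulton--Hansen theorem \cite{FH} states that for an irreducible complete variety $Y$ and a morphism $Y\to\mathbb{P}^n\times\mathbb{P}^n$ with image of dimension $>n$, the preimage of the diagonal is connected. Applied to the surjection $\varphi_0\times\rho\colon R_0\times P\to\mathbb{P}^2\times\mathbb{P}^2$, it shows that $Z_0$ is connected.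

Let $Z=R\times_{\mathbb{P}^2}P$. It is finite and flat over $R$, hence projective and flat over $T$ with two-dimensional fibers. Since $Z_0$ is smooth, $Z\to T$ is smooth after shrinking $T$. Then $h^0(\mathcal{O}_{Z_t})\le h^0(\mathcal{O}_{Z_0})=1$ near $0$ by (F2), so after shrinking again all fibers are connected.

\emph{The family.} Let $X=Z\times_PV$ with projections $f\colon X\to Z$ and $\theta\colon X\to V$, and put $\Sigma_X=\theta^*\Sigma_V$, $B=\theta^*B_V$, $\Sigma_Z=0$. For each $t$ both squares in
\[
\begin{array}{ccccc}
X_t&\xrightarrow{\ f_t\ }&Z_t&\longrightarrow&R_t\\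
{\scriptstyle\theta_t}\downarrow\phantom{\scriptstyle\theta_t}&&\downarrow&&\phantom{\scriptstyle\varphi_t}\downarrow{\scriptstyle\varphi_t}\\
V&\xrightarrow{\ p\ }&P&\xrightarrow{\ \rho\ }&\mathbb{P}^2
\end{array}
\]
are cartesian. The morphism $f$ is smooth and projective with connected fibers, and $\Omega_{X/Z}=\theta^*\Omega_{V/P}$. The equations of the components of $\Sigma_V$ through a point have independent differentials in $\Omega_{V/P}$, so their pullbacks do in $\Omega_{X/Z}$; and the preimage of each component of $\Sigma_V$ is smooth over $Z$. Hence $\Sigma_X$ is a reduced snc divisor with strata smooth over $Z$, the family is admissible by Lemma~\ref{lem:smooth}, and $L=\theta^*L_V$. Put $w=\rho p$, a flat surjection, and let $V_o=w^{-1}(o)$ be the scheme-theoretic fiber, which is nonempty. As a base change of $\varphi_t$, the map $\theta_t$ is surjective and finite over $V\setminus V_o$. So $X\to V\times T$ is surjective and generically finite, and $L$ is big over $T$ by (F5). Also $B$ and $B_V$ have the same coefficients, so $mB$ is integral exactly when $mB_V$ is.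

\emph{Cohomology.} By flat base change along $w$, $R^i\theta_{t*}\mathcal{O}_{X_t}=w^*R^i\varphi_{t*}\mathcal{O}_{R_t}$. This vanishes for $i\ge2$ and equals $w^*\mathcal{F}_t$ for $i=1$. The sheaf $\mathcal{F}_t$ has a filtration with $\ell_t$ quotients $\mathbb{C}(o)$ and $w^*$ is exact, so $w^*\mathcal{F}_t$ has a filtration with $\ell_t$ quotients $\mathcal{O}_{V_o}$. Fix $t$. The integers $m$ with $mB_V$ integral are the multiples of one integer $r$, and $rL_V$ is an ample line bundle. By Serre vanishing, for large such $m$ the sheaves $\theta_{t*}\mathcal{O}_{X_t}$, $w^*\mathcal{F}_t$ and $\mathcal{O}_{V_o}$, twisted by $mL_V$, have no higher cohomology, and $h^0(V_o,mL_V|_{V_o})>0$. The Leray spectral sequence for $\theta_t$ then gives $h^i(X_t,mL_t)=0$ for $i\ge2$ and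
\[
h^1(X_t,mL_t)=h^0(V,w^*\mathcal{F}_t\otimes\mathcal{O}(mL_V))=\ell_t\,h^0(V_o,mL_V|_{V_o}).
\]
Let $t\ne0$ and let $m_0(t)$ be a bound that works for both $0$ and $t$. Since $\chi(X_t,mL_t)$ is independent of $t$, for $m\ge m_0(t)$ with $mB$ integral
\begin{equation}\label{eq:gap}
h^0(X_0,mL_0)-h^0(X_t,mL_t)=(\ell_0-\ell_t)\,h^0(V_o,mL_V|_{V_o})=h^0(V_o,mL_V|_{V_o})>0 .
\end{equation}
This proves the proposition.
\end{proof}

\begin{remark}
Since $w$ is flat, $\dim V_o=\dim V-2=\dim X_t-2$, so the jump \eqref{eq:gap} grows like $m^{\dim X_t-2}$. This is invisible to the volume, as is the constant jump in Theorem~\ref{thm:A}.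
\end{remark}

\subsection*{Fibrations with ample relative log canonical divisor}
It remains to supply $V\to P$. A product $V=P\times F$ with boundary pulled back from $F$ will not do, since $L_V$ is then trivial on $P\times\{\mathrm{pt}\}$. Our examples come from graphs and diagonals, for which the divisor with coefficient $1$ is trivial along the boundary, as $A$ was in Section~\ref{sec:A}. Lowering the coefficient makes it ample.

\begin{lemma}\label{lem:ample}
Let $\pi\colon V\to Y$ be a smooth morphism of smooth projective varieties with connected one-dimensional fibers. Let $\kappa$ be an ample divisor on $Y$ and $\Gamma\subset V$ a reduced divisor of positive degree on the fibers of $\pi$ such that $(\pi^*\kappa+\Gamma)|_\Gamma$ is nef. Then $\pi^*\kappa+b\Gamma$ is ample for every rational $0<b<1$.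
\end{lemma}

\begin{proof}
The divisor $\pi^*\kappa$ is nef. So is $\pi^*\kappa+\Gamma$: on curves in $\Gamma$ by assumption, and on other curves because $\Gamma$ is effective. Hence $\lambda\pi^*\kappa+\nu\Gamma=\nu(\pi^*\kappa+\Gamma)+(\lambda-\nu)\pi^*\kappa$ is nef for $0\le\nu\le\lambda$. By (F4), $\Gamma+c\pi^*\kappa$ is ample for some $c>0$. For small rational $s>0$ we have $0\le b-s\le1-sc$, because $0<b<1$. Then
\[
\pi^*\kappa+b\Gamma=s(\Gamma+c\pi^*\kappa)+\bigl[(1-sc)\pi^*\kappa+(b-s)\Gamma\bigr]
\]
is ample plus nef.
\end{proof}

\begin{example}\label{ex:diag}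
Let $Q$ be a smooth projective curve of genus $\ge2$ and $\Delta\subset Q\times Q$ the diagonal. Then $(\pi_2^*K_Q+\Delta)|_\Delta=0$, so $\pi_2^*K_Q+b\Delta$ is ample for $0<b<1$. It is the relative log canonical divisor of $\pi_1\colon(Q\times Q,b\Delta)\to Q$.
\end{example}

To remove the boundary, we take a double cover branched along graphs: the branch divisor contributes to the canonical class with coefficient $\frac12$. This is Kodaira's construction. The branch divisor must be smooth, \'etale over the base curve, and divisible by $2$ in the Picard group.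

\begin{lemma}\label{lem:kodairafib}
There is a smooth morphism $S\to C$ with connected fibers from a smooth projective surface to a smooth projective curve such that $K_{S/C}$ is ample.
\end{lemma}

\begin{proof}
Let $D'$ be a connected \'etale double cover of a curve of genus $2$; it has genus $3$ and a fixed point free involution $\tau$. Let $\nu\colon C\to D'$ be the connected \'etale cover given by the kernel of $\pi_1(D')\to H_1(D',\mathbb{Z}/2)$. Every homomorphism $\pi_1(D')\to\mathbb{Z}/2$ vanishes on this kernel, so $\nu^*=0$ on $H^1(\,\cdot\,,\mathbb{Z}/2)$. Let $\pi_1,\pi_2$ be the projections of $C\times D'$ and $\Gamma=\Gamma_\nu+\Gamma_{\tau\nu}$ the sum of the graphs of $\nu$ and $\tau\nu$. They are disjoint because $\tau$ has no fixed point.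

\emph{$\Gamma$ is divisible by $2$.} Consider the K\"unneth components of the class of $\Gamma$ in $H^2(C\times D',\mathbb{Z}/2)$. The components in $H^2\otimes H^0$ and $H^0\otimes H^2$ are the intersection numbers of $\Gamma$ with $C\times\{\mathrm{pt}\}$ and $\{\mathrm{pt}\}\times D'$, namely $2\deg\nu$ and $2$, which vanish modulo $2$. By Poincar\'e duality the component in $H^1\otimes H^1$ is determined by the map $H^1(D')\to H^1(C)$, $\omega\mapsto\pi_{1*}([\Gamma]\cup\pi_2^*\omega)$, which is $\nu^*+\nu^*\tau^*=0$. So the class vanishes modulo $2$, and $c_1(\Gamma)=2\beta$ with $\beta\in H^2(C\times D',\mathbb{Z})$. The class $\beta$ has type $(1,1)$, so $\beta=c_1(N')$ for a line bundle $N'$ by the Lefschetz theorem. Then $\mathcal{O}(\Gamma)\otimes N'^{-2}$ lies in the divisible group $\operatorname{Pic}^0$, and $\mathcal{O}(\Gamma)=N^2$ for a line bundle $N$.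

\emph{The surface.} Let $\sigma\colon S\to C\times D'$ be the double cover branched along $\Gamma$. It is smooth by (F6) and flat over $C$. The fiber over $c\in C$ is a double cover of $D'$ branched at the two distinct points $\nu(c)$, $\tau\nu(c)$, hence smooth and connected. By (F6), $K_{S/C}=\sigma^*(\pi_2^*K_{D'}+N)\equiv\sigma^*(\pi_2^*K_{D'}+\frac12\Gamma)$. The normal bundle of $\Gamma_\nu\cong C$ is $\nu^*T_{D'}$, while $\pi_2^*K_{D'}|_{\Gamma_\nu}=\nu^*K_{D'}$; the same holds for $\tau\nu$. As the graphs are disjoint, $(\pi_2^*K_{D'}+\Gamma)|_\Gamma$ has degree $0$ on each component. Lemma~\ref{lem:ample} with $\pi=\pi_2$ and $\kappa=K_{D'}$ shows that $\pi_2^*K_{D'}+\frac12\Gamma$ is ample. Since $\sigma$ is finite, $K_{S/C}$ is ample.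
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $S\to C$ be as in Lemma~\ref{lem:kodairafib}.

(i) Repeat Example~\ref{ex:diag} in the fibers of $S\to C$. Let $P=S$, $V=S\times_CS$, $p=\mathrm{pr}_1$, let $\Sigma_V=\Delta$ be the diagonal, a section of both projections, and $B_V=b\Delta$. By base change $K_{V/P}=\mathrm{pr}_2^*K_{S/C}$, and $\mathcal{O}(\Delta)|_\Delta=T_{S/C}=\mathcal{O}(-K_{S/C})$. So $(\mathrm{pr}_2^*K_{S/C}+\Delta)|_\Delta=0$, and Lemma~\ref{lem:ample} with $\pi=\mathrm{pr}_2$, $\kappa=K_{S/C}$ shows that $K_{V/P}+B_V$ is ample. Proposition~\ref{prop:pullback} gives a family with $\dim X_t=3$ and $B=b\Sigma$, where the pullback $\Sigma$ of $\Delta$ is a section of $f$.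

(ii) Let $P=C\times C$, $V=S\times S$ and $\Sigma_V=B_V=0$. Then $K_{V/P}=\mathrm{pr}_1^*K_{S/C}+\mathrm{pr}_2^*K_{S/C}$ is ample, and Proposition~\ref{prop:pullback} gives a family with $\dim X_t=4$.
\end{proof}

\section{Dimensions in which independence fails}\label{sec:dim}

All families constructed above satisfy the hypotheses of Lemma~\ref{lem:smooth}. Let $q\colon(V',B')\to Y'$ be one of the following fixed fibrations, with $L'=K_{V'/Y'}+B'$ and $\Sigma'=\operatorname{Supp}B'$:
\begin{itemize}
\item $\pi_1\colon(Q\times Q,b'\Delta)\to Q$ with $g(Q)\ge2$ and $0<b'<1$ rational (Example~\ref{ex:diag});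
\item $S\to C$ with $B'=0$ (Lemma~\ref{lem:kodairafib});
\item a curve $Q$ of genus $\ge2$ over a point, with $B'=0$.
\end{itemize}
In each case $L'$ is ample. Form $f\times q\colon X\times V'\to Z\times Y'$ over $T$, with divisors $\Sigma_X\times V'+X\times\Sigma'$ and $B\times V'+X\times B'$. The strata are products of strata, so Lemma~\ref{lem:smooth} applies again. The relative log canonical divisor is $\mathrm{pr}_1^*L+\mathrm{pr}_2^*L'$, and the K\"unneth formula gives
\[
h^0\bigl(X_t\times V',m(\mathrm{pr}_1^*L_t+\mathrm{pr}_2^*L')\bigr)=h^0(X_t,mL_t)\cdot h^0(V',mL').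
\]
The same formula on the generic fiber shows that the new divisor is big over $T$. The second factor is independent of $t$ and positive for large $m$ with $mB'$ integral. So the strict inequalities of Theorems~\ref{thm:A} and \ref{thm:C} persist for such $m$. The first two operations raise $\dim Z_t$ by one, which gives failures for all larger $\dim Z_t$; the third raises only $\dim X_t$.

\begin{proof}[Proof of Corollary~\ref{cor:dim}]
By Theorem~\ref{thm:B} a failure needs $\dim Z_t\ge2$, hence $\dim X_t\ge2$. If $\dim X_t=\dim Z_t=2$, the equidimensional contraction $f$ is finite, hence an isomorphism. Then no divisor on $X$ dominates $Z$, so $B=0$ by (3), and $L=0$ is not big over $T$. Thus $\dim X_t\ge3$. The value $3$ is attained by Theorem~\ref{thm:C}(i): given $m_*$, fix $t\ne0$ and take a multiple $m\ge m_0(t)$ of $m_*$ with $mB$ integral. For the last claim, multiply the family of Theorem~\ref{thm:C}(ii) by $d-2$ copies of $S\to C$.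
\end{proof}

\begin{thebibliography}{9}

\bibitem{Campana}
Campana, \emph{Orbifolds, special varieties and classification theory}, Ann. Inst. Fourier 54 (2004).

\bibitem{Fan}
Zhixiu Fan, \emph{Volumes of foliations birationally bounded by algebraically integrable families}, arXiv:2512.21932 (2025).

\bibitem{Fujino}
Fujino, \emph{Notes on the weak positivity theorems}.

\bibitem{FH}
Fulton and Hansen, Ann. of Math. 110 (1979).

\bibitem{HMX}
Hacon, McKernan and Xu, \emph{On the birational automorphisms of varieties of general type}, Ann. of Math. 177 (2013).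

\bibitem{Kleiman}
Kleiman, \emph{The transversality of a general translate}, Compositio Math. 28 (1974).

\end{thebibliography}
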